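\title{Continuous choices of points on smooth plane cubics}

\begin{abstract}
We determine the integers $n$ for which one can choose $n$ distinct unordered points on every smooth plane cubic, continuously in the cubic: this is possible exactly when $n\equiv 0,9,27,36,72,81,99 \pmod{108}$, and these are exactly the degrees already realized by torsion points. The same holds for elliptic normal curves of any degree $d\ge 3$, with $9$ replaced by $d^2$. We also classify such choices up to homotopy by double cosets in braid groups of punctured spheres. For cubics the choice is unique up to homotopy when $n=9,27,36$, and there are infinitely many homotopy classes in every other degree that occurs. A choice of points gives an action of $(\mathbb Z/d)^2\rtimes SL_2(\mathbb Z)$ on the universal cover of the configuration space of a torus, and the heart of the proof is that three finite subgroups have contractible fixed sets.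
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

For a space $S$ let $\operatorname{Conf}_n(S)\subset S^n$ be the space of $n$-tuples of distinct points and let $\operatorname{UConf}_n(S)=\operatorname{Conf}_n(S)/S_n$. A point of $\operatorname{UConf}_n(S)$ is an $n$-element subset of $S$, and $\operatorname{UConf}_0(S)$ is a single point. Let $\mathcal X$ be the space of nonsingular homogeneous cubic polynomials $F(x,y,z)$ up to scalars, an open subset of the projective space $\mathbb{CP}^9$ of all cubics, and let $C_F\subset\mathbb{CP}^2$ be the curve $F=0$. Put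
\[
E_n=\{(F,X)\in\mathcal X\times\operatorname{UConf}_n(\mathbb{CP}^2) : X\subset C_F\},\qquad \pi_n\colon E_n\to\mathcal X .
\]
This is a fiber bundle whose fiber over $F$ is $\operatorname{UConf}_n(C_F)$, the configuration space of a torus. A \emph{multisection of degree $n$}, or simply a \emph{section of degree $n$}, is a continuous section of $\pi_n$. The following question of Farb is posed in \cite{Yao}.

\begin{quote}
For which positive integers $n$ can one choose, in a continuously varying manner, an unordered $n$-tuple of distinct points on every smooth cubic curve in $\mathbb{CP}^2$? That is, for which $n$ does $\pi_n$ have a section?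
\end{quote}

Every smooth cubic has $9$ flexes and $27$ sextatic points, which give sections of degrees $9$, $27$ and $36$. Both constructions belong to one family. Take a flex $O$ of $C=C_F$ as the origin of the group law. The flexes are then the points of $C$ with $3p=0$. Passing to another flex as origin translates $C$ by a $3$-torsion point and leaves $3p$ unchanged, so the order of $3p$ is attached to the point $p$ and the plane curve $C$ alone. The set $S_m(C)$ of points $p$ such that $3p$ has exact order $m$ has $9J_2(m)$ elements, where
\[
J_2(m)=m^2\prod_{p\mid m,\ p\text{ prime}}(1-p^{-2})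
\]
is the number of elements of exact order $m$ in $(\mathbb Z/m)^2$. The flexes form $S_1$ and the sextatic points form $S_2$. Finite unions of the sets $S_m$ give the \emph{torsion sections}, and with them the known degrees $n=9\sum_{m\in I}J_2(m)$, for $I$ a finite nonempty set of positive integers.

The values $J_2(1),J_2(2),\dots$ begin $1,3,8,12,24,24$, so the numbers $k=n/9$ obtained in this way begin $1,3,4,8,9,11,12$ and miss $2,5,6,7,10$. Two guesses compete. A continuous section is far more flexible than an algebraic one, and one might hope to reach $n=18$ by pulling each flex apart into two nearby points. On the other hand, two plane cubics have extra symmetries, of orders $4$ and $6$, and these should impose congruences on $k$ modulo $12$. The second guess is correct for the degrees; the flexibility shows up only in the homotopy classification.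

\subsection{Results}

\begin{theorem}\label{thm:cubic}
For a positive integer $n$ the following are equivalent:
\begin{itemize}
\item[(a)] $\pi_n\colon E_n\to\mathcal X$ has a section;
\item[(b)] $9\mid n$ and $n/9\equiv 0,1,3,4,8,9,11\pmod{12}$, that is, $n\equiv 0,9,27,36,72,81,99\pmod{108}$;
\item[(c)] $n=9\sum_{m\in I}J_2(m)$ for some finite nonempty set $I$ of positive integers.
\end{itemize}
\end{theorem}

So the known degrees are all the degrees. The proof treats a family of problems at once. An \emph{elliptic normal curve of degree $d$} is a smooth curve of genus one and degree $d$ in $\mathbb{CP}^{d-1}$ that lies in no hyperplane. For $d\ge3$ let $\mathcal X_d$ be the space of these curves, with the topology specified in Section~\ref{sec:quotient}; for $d=3$ it is $\mathcal X$. A \emph{section of degree $n$ over $\mathcal X_d$} is a continuous map $s\colon\mathcal X_d\to\operatorname{UConf}_n(\mathbb{CP}^{d-1})$ with $s(C)\subset C$ for every $C$, and homotopies of sections are homotopies through such maps. Call a positive integer $k$ \emph{admissible} if $k\equiv0,1,3,4,8,9,11\pmod{12}$.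

\begin{theorem}\label{thm:d}
Let $d\ge3$ and $n\ge1$. There is a section of degree $n$ over $\mathcal X_d$ if and only if $d^2\mid n$ and $k=n/d^2$ is admissible, and this holds if and only if $n=d^2\sum_{m\in I}J_2(m)$ for some finite nonempty set $I$ of positive integers.
\end{theorem}

The $N$-strand \emph{braid group} of a connected surface $S$ is $\pi_1\operatorname{UConf}_N(S)$; it is trivial for $N=0$. Torsion sections over $\mathcal X_d$ are defined in Section~\ref{sec:torsion} and reduce to those above when $d=3$.

\begin{theorem}\label{thm:class}
Let $d\ge3$, $k\ge1$ and $n=d^2k$. Homotopy classes of sections of degree $n$ over $\mathcal X_d$ are in bijection with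
\[
\bigsqcup_{(\varepsilon_0,\varepsilon)}\Gamma_4\backslash\Gamma_2/\Gamma_6 ,
\]
the union being over the pairs $(\varepsilon_0,\varepsilon)\in\{0,1\}^2$ such that $m=(k-\varepsilon_0-3\varepsilon)/2$ is a nonnegative integer with $m\equiv0,4\pmod 6$. For such a pair, $\Gamma_2$ is the $m$-strand braid group of the sphere with $4$ punctures, and $\Gamma_4,\Gamma_6\subset\Gamma_2$ are subgroups isomorphic to the $\frac m2$-strand and the $\lfloor\frac m3\rfloor$-strand braid groups of the sphere with $3$ punctures. Consequently, among admissible $k$:
\begin{itemize}
\item if $k\in\{1,3,4\}$, the section is unique up to homotopy;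
\item for every other admissible $k$ there are infinitely many homotopy classes, hence sections that are not homotopic to any of the finitely many torsion sections of that degree.
\end{itemize}
For cubics, the torsion sections exhaust all sections of degree $n$ up to homotopy for $n=9,27,36$, and for no other $n$ for which sections exist.
\end{theorem}

\subsection{Degree 18 for natural sections}\label{sub:18}

The source of the congruences is visible in degree $18$, under an extra assumption. Call a section $s$ over $\mathcal X$ \emph{natural} if $s(gC)=g\,s(C)$ for all $g\in PGL_3(\mathbb C)$. We show that no natural section has degree $18$.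

For $\tau$ in the upper half-plane $\mathfrak h$ embed $C_\tau=\mathbb C/(\mathbb Z+\tau\mathbb Z)$ in the plane by Weierstrass functions, and identify $C_\tau$ with the fixed torus $T=\mathbb R^2/\mathbb Z^2$ by means of the basis $1,\tau$. A natural section gives an $n$-element set $X(\tau)\subset T$ that moves continuously with $\tau$. It is invariant under every automorphism $w\mapsto\lambda w+c$ of $C_\tau$ with $3c=0$, because these automorphisms are restrictions of projective transformations (Lemma~\ref{lem:rho}). The nine translations act freely, so $9\mid n$, and $X(\tau)$ is the preimage under tripling of a set $R(\tau)$ with $n/9$ elements, invariant under the automorphisms $w\mapsto\lambda w$. Let $n=18$, so that $R(\tau)$ has two elements, and look at three facts.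

\emph{The square curve.} At $\tau=i$ the set $R(i)$ is invariant under multiplication by $i$. A point outside the group $T[2]$ of $2$-torsion points is moved by $i^2=-1$, so it has four distinct images. Hence $R(i)\subset T[2]$.

\emph{The hexagonal curve.} At $\tau=\zeta=e^{\pi i/3}$ the set $R(\zeta)$ is invariant under multiplication by $\zeta$, since $\zeta^2=\zeta-1$. The map $\zeta^2$ has order $3$, so it fixes both points of $R(\zeta)$. Its fixed points form a group $\{0,t,-t\}$ of order $|1-\zeta^2|^2=3$. Since also $R(\zeta)=-R(\zeta)$, we get $R(\zeta)=\{t,-t\}$, which is disjoint from $T[2]$.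

\emph{The curves in between.} For every $\tau$ we have $R(\tau)=-R(\tau)$. If $x\in R(\tau)\cap T[2]$, then for $\tau'$ near $\tau$ the set $R(\tau')$ has exactly one point in a small symmetric disk around $x$. That point is fixed by $-1$, so it is $x$. Thus $R(\tau)\cap T[2]$ is locally constant, hence constant on $\mathfrak h$.

The three facts contradict each other. Each of the two special curves carries a symmetric configuration of the right size; what fails is that the two configurations cannot be joined through configurations symmetric under $-1$. The third fact is also where distinctness of the points enters: if points could collide, $t$ and $-t$ could travel to $0$, and indeed the flexes counted twice form a continuous family of divisors of degree $18$.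

\subsection{General sections}

A section need not be natural, and then $s(C)$ has no reason to be invariant under the projective automorphisms of $C$. The argument above used only three things: a connected family of configurations invariant under the translations and $-1$, one member with the symmetry of order $4$, and one member with the symmetry of order $6$. We extract these from an arbitrary section.

In Section~\ref{sec:quotient} we write $\mathcal X_d=D/G$ with $D=\mathfrak h\times PGL_d(\mathbb C)$ and $G=(\mathbb Z/d)^2\rtimes SL_2(\mathbb Z)$ acting freely, so that sections become $G$-equivariant maps $D\to\operatorname{UConf}_n(T)$. The fundamental group of $D$ is finite and the braid group of the torus is torsion-free, so such a map lifts to the universal cover $Y$ of $\operatorname{UConf}_n(T)$ and produces an action of $G$ on the contractible manifold $Y$; this action determines the section up to homotopy (Section~\ref{sec:split}). Smith theory, combined with a property of pure braid groups, shows that the finite subgroups $H_2,H_4,H_6\subset G$ generated by the translations and a rotation of order $2$, $4$, $6$ have contractible fixed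 sets in $Y$ (Section~\ref{sec:fixed}). These fixed sets take over the roles of $\mathfrak h$, $i$ and $\zeta$, and the count of symmetric configurations in Section~\ref{sec:sym} gives the congruences. Finally $G$ is the amalgam of $H_4$ and $H_6$ over $H_2$, and gluing actions along $H_2$ produces the double cosets (Section~\ref{sec:class}). Existence and the arithmetic of $J_2$ are in Section~\ref{sec:torsion}.

\section{The space of curves as a quotient}\label{sec:quotient}

Fix $d\ge3$. Let $T=\mathbb R^2/\mathbb Z^2$, let $T[r]=(\frac1r\mathbb Z^2)/\mathbb Z^2$ be its $r$-torsion subgroup, and let $A_r$ be the group of translations of $T$ by elements of $T[r]$. For $\tau\in\mathfrak h$ put $\Lambda_\tau=\mathbb Z+\tau\mathbb Z$ and $e_\tau(u_1,u_2)=u_1+u_2\tau$. The map $e_\tau\colon\mathbb R^2\to\mathbb C$ identifies $T$ with $C_\tau=\mathbb C/\Lambda_\tau$ as a topological group, and we think of $C_\tau$ as $T$ with a complex structure. We write $[u]$ for the point $u$ as a divisor, and use three standard facts.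
\begin{itemize}
\item[(E1)] (Abel.) A divisor $\sum n_i[u_i]$ on $C_\tau$ is principal if and only if $\sum n_i=0$ and $\sum n_iu_i=0$ in $T$.
\item[(E2)] (Riemann--Roch.) A line bundle of degree $d\ge1$ on a curve of genus one has a $d$-dimensional space of sections, and for $d\ge3$ these sections embed the curve in $\mathbb{CP}^{d-1}$.
\item[(E3)] (Uniformization.) A smooth curve of genus one with a marked point is isomorphic to some $(C_\tau,0)$, and every isomorphism $C_\tau\to C_{\tau'}$ is induced by a map $w\mapsto\lambda w+c$ with $\lambda\Lambda_\tau=\Lambda_{\tau'}$.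
\end{itemize}

\subsection{Standard embeddings}

Let $\wp=\wp(w;\tau)$ be the Weierstrass function of $\Lambda_\tau$ and define
\[
\iota_\tau\colon T\cong C_\tau\to\mathbb{CP}^{d-1},\qquad \iota_\tau=[1:\wp:\wp':\dots:\wp^{(d-2)}].
\]
These $d$ functions are holomorphic away from $0$ and have poles of orders $0,2,3,\dots,d$ at $0$, so they are independent and form a basis of the sections of $\mathcal O(d[0])$. By (E2), $\iota_\tau$ is an embedding; this is the only place where $d\ge3$ is needed. The map $(\tau,u)\mapsto\iota_\tau(u)$ is continuous: away from $u=0$ the coordinates are continuous, and near $u=0$ the functions $w^d\wp^{(j)}(w;\tau)$ are holomorphic in $(w,\tau)$, the last one nonzero at $w=0$. For fixed $u$ the point $\iota_\tau(u)$ depends holomorphically on $\tau$. For $d=3$, with coordinates $[z:x:y]=[1:\wp:\wp']$, the image is the zero set of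
\[
F_\tau=y^2z-4x^3+g_2(\tau)xz^2+g_3(\tau)z^3 .
\]

The hyperplane sections of $\iota_\tau(T)$ are the effective divisors linearly equivalent to $d[0]$. By (E1), the images of $d$ distinct points of $T$ lie in a hyperplane if and only if the sum of the points is $0$, a condition that does not involve $\tau$. Fix distinct points $u_0,\dots,u_d\in T$ such that no $d$ of them have sum $0$; these are finitely many open dense conditions on $T^{d+1}$. Then $\iota_\tau(u_0),\dots,\iota_\tau(u_d)$ is a \emph{projective frame} for every $\tau$: no $d$ of the points lie in a hyperplane. Recall that $PGL_d(\mathbb C)$ acts simply transitively on ordered frames, and that the transformation carrying one frame to another depends holomorphically on the two frames.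

\subsection{The group $G$}

Let $G=A_d\rtimes SL_2(\mathbb Z)$ be the group of affine maps $\gamma(u)=Mu+v$ of $T$ with $M\in SL_2(\mathbb Z)$ and $v\in T[d]$. For $M=\left(\begin{smallmatrix}a&b\\ c&e\end{smallmatrix}\right)$ the map $e_\tau\circ M^{-1}$ sends the standard basis to $e-c\tau$ and $a\tau-b$. Hence
\begin{equation}\label{eq:mob}
e_{M\tau}(Mu)=\lambda\,e_\tau(u)\qquad\text{with}\qquad M\tau=\frac{a\tau-b}{-c\tau+e},\quad \lambda=\frac1{e-c\tau},
\end{equation}
and $M\tau$ is the only point of $\mathfrak h$ for which such an identity holds. This is the usual action of $SL_2(\mathbb Z)$ by M\"obius transformations, composed with conjugation by the diagonal matrix with entries $1,-1$; it is a properly discontinuous left action. Let $G$ act on $\mathfrak h$ through $SL_2(\mathbb Z)$. By \eqref{eq:mob}, every $\gamma\in G$ is an isomorphism of curves $C_\tau\to C_{\gamma\tau}$.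

\begin{lemma}\label{lem:rho}
For $\gamma\in G$ and $\tau\in\mathfrak h$ there is a unique $\rho_\tau(\gamma)\in PGL_d(\mathbb C)$ with $\iota_{\gamma\tau}\circ\gamma=\rho_\tau(\gamma)\circ\iota_\tau$. It is holomorphic in $\tau$, and $\rho_\tau(\gamma'\gamma)=\rho_{\gamma\tau}(\gamma')\rho_\tau(\gamma)$.
\end{lemma}

\begin{proof}
The pullback of $\mathcal O(d[0])$ under $\gamma\colon C_\tau\to C_{\gamma\tau}$ is $\mathcal O(d[\gamma^{-1}0])$. The point $\gamma^{-1}0=-M^{-1}v$ is $d$-torsion, so this bundle is isomorphic to $\mathcal O(d[0])$ by (E1). Thus $\iota_{\gamma\tau}\circ\gamma$ and $\iota_\tau$ are given by two bases of the same space of sections and differ by a projective transformation. That transformation carries the frame $\iota_\tau(u_i)$ to the points $\iota_{\gamma\tau}(\gamma u_i)$, which therefore form a frame too; this gives uniqueness and holomorphy. The last identity follows from uniqueness, since both sides carry $\iota_\tau$ to $\iota_{\gamma'\gamma\tau}\circ\gamma'\gamma$.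
\end{proof}

By the lemma, $G$ acts holomorphically on $D=\mathfrak h\times PGL_d(\mathbb C)$ by
\[
\gamma(\tau,g)=(\gamma\tau,\ g\rho_\tau(\gamma)^{-1}).
\]
A point $(\tau,g)\in D$ is a parametrized curve $g\iota_\tau\colon T\to\mathbb{CP}^{d-1}$, and the lemma says that $\gamma$ reparametrizes it:
\begin{equation}\label{eq:reparam}
g\rho_\tau(\gamma)^{-1}\,\iota_{\gamma\tau}=g\,\iota_\tau\circ\gamma^{-1}.
\end{equation}
In particular the curve $\Psi(\tau,g)=g\iota_\tau(T)$ depends only on the $G$-orbit of $(\tau,g)$.

\begin{proposition}\label{prop:quot}
The action of $G$ on $D$ is free and properly discontinuous, and $\Psi$ induces a bijection from $D/G$ onto the set of elliptic normal curves of degree $d$. For $d=3$ this bijection is a homeomorphism $D/G\to\mathcal X$.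
\end{proposition}

\begin{proof}
If $\gamma$ fixes $(\tau,g)$, then \eqref{eq:reparam} gives $g\iota_\tau=g\iota_\tau\circ\gamma^{-1}$, so $\gamma=1$. If $K\subset D$ is compact, only finitely many $M\in SL_2(\mathbb Z)$ move the projection of $K$ to $\mathfrak h$ so as to meet itself, and each $M$ is the linear part of $d^2$ elements of $G$; so $\gamma K\cap K\ne\emptyset$ for only finitely many $\gamma$.

\emph{Surjectivity.} Let $C$ be an elliptic normal curve and $L=\mathcal O(1)|_C$. Restriction of linear forms to $C$ is injective because $C$ lies in no hyperplane, and both spaces have dimension $d$ by (E2); so $C$ is embedded by a basis of the sections of $L$. By (E1) and the divisibility of the group $T$ there is $p\in C$ with $L\cong\mathcal O(d[p])$. By (E3), $(C,p)\cong(C_\tau,0)$ for some $\tau$, and then the embedding of $C$ differs from $\iota_\tau$ by some $g\in PGL_d(\mathbb C)$.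

\emph{Fibers.} Suppose $g\iota_\tau(T)=g'\iota_{\tau'}(T)$. Then $\varphi=(g'\iota_{\tau'})^{-1}g\iota_\tau$ is an isomorphism $C_\tau\to C_{\tau'}$, induced by some $w\mapsto\lambda w+c$. It pulls $\mathcal O(d[0])$ back to $\mathcal O(d[0])$, both being the restriction of $\mathcal O(1)$. So $d[\varphi^{-1}0]$ is equivalent to $d[0]$, the point $\varphi^{-1}0$ is $d$-torsion, and so is $c$. Multiplication by $\lambda$ carries $\Lambda_\tau$ to $\Lambda_{\tau'}$ and preserves orientation, so $e_{\tau'}^{-1}\lambda e_\tau=M\in SL_2(\mathbb Z)$, and $\tau'=M\tau$ by the uniqueness in \eqref{eq:mob}. Hence $\varphi=\gamma\in G$ with $\gamma\tau=\tau'$, and $g'^{-1}g\,\iota_\tau=\iota_{\gamma\tau}\circ\gamma$. By Lemma~\ref{lem:rho}, $g'^{-1}g=\rho_\tau(\gamma)$, that is, $(\tau',g')=\gamma(\tau,g)$.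

\emph{The case $d=3$.} Smooth plane cubics are the elliptic normal curves of degree $3$, and a nonsingular $F$ is irreducible, hence determined up to a scalar by $C_F$. In terms of equations $\Psi(\tau,g)=F_\tau\circ g^{-1}$, which is a holomorphic map $D\to\mathcal X$ between complex manifolds of dimension $9$. Its fibers are orbits of a free, properly discontinuous action, so it is locally injective, hence open by invariance of domain. Thus $D/G\to\mathcal X$ is an open continuous bijection.
\end{proof}

We give $\mathcal X_d$ the topology of $D/G$. It is a complex manifold, $\Psi\colon D\to\mathcal X_d$ is a covering with group $G$, and $\mathcal X_3=\mathcal X$.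

\begin{proposition}\label{prop:equiv}
Sections of degree $n$ over $\mathcal X_d$ correspond bijectively to $G$-equivariant continuous maps $f\colon D\to\operatorname{UConf}_n(T)$, and homotopies of sections to equivariant homotopies. The section attached to $f$ is $s(\Psi(\tau,g))=g\iota_\tau(f(\tau,g))$.
\end{proposition}

\begin{proof}
The map $D\times T^n\to D\times(\mathbb{CP}^{d-1})^n$ that applies $g\iota_\tau$ to each coordinate over $(\tau,g)$ is continuous, injective, and proper because $T^n$ is compact; so it is a closed embedding. Restricting to distinct points and dividing by $S_n$ gives a homeomorphism from $D\times\operatorname{UConf}_n(T)$ onto the space of triples $(\tau,g,X)$ with $X\subset\Psi(\tau,g)$. Therefore continuous maps $f\colon D\to\operatorname{UConf}_n(T)$ correspond to continuous maps $\tilde s=g\iota_\tau(f)$ on $D$ with $\tilde s(\tau,g)\subset\Psi(\tau,g)$. By \eqref{eq:reparam}, $\tilde s(\gamma(\tau,g))=g\iota_\tau\bigl(\gamma^{-1}f(\gamma(\tau,g))\bigr)$, so $\tilde s$ is $G$-invariant, that is, descends to $\mathcal X_d$, exactly when $f$ is equivariant. The same argument applies with $D\times[0,1]$ in place of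 $D$.
\end{proof}

The proof shows that $E_n=D\times_G\operatorname{UConf}_n(T)$ is a fiber bundle. The natural sections of Section~\ref{sub:18} are those for which $f(\tau,g)$ does not depend on $g$. From now on the geometry of curves plays no role in the necessity and classification proofs: they use only that $D$ is a connected manifold with finite fundamental group on which $G$ acts freely, smoothly and properly discontinuously.

\section{Torsion sections and their degrees}\label{sec:torsion}

The simplest equivariant maps are constant, with value a finite $G$-invariant subset of $T$. For $m\ge1$ let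
\[
S_m=\{u\in T : du\text{ has exact order }m\}.
\]
Translations in $A_d$ do not change $du$, and $SL_2(\mathbb Z)$ preserves orders, so $S_m$ is $G$-invariant. The sets $S_m$ are pairwise disjoint. The group $(\mathbb Z/p^e)^2$ has $p^{2e}-p^{2e-2}$ elements of exact order $p^e$, and the Chinese remainder theorem shows that $T[m]\cong(\mathbb Z/m)^2$ has
\begin{equation}\label{eq:J}
J_2(m)=\prod_{p^e\| m}p^{2(e-1)}(p^2-1)
\end{equation}
elements of exact order $m$. Multiplication by $d$ is $d^2$-to-one, so $|S_m|=d^2J_2(m)$. By Proposition~\ref{prop:equiv} we obtain the following.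

\begin{proposition}\label{prop:exist}
For every finite nonempty set $I$ of positive integers, the constant map with value $\bigcup_{m\in I}S_m$ defines a section of degree $d^2\sum_{m\in I}J_2(m)$ over $\mathcal X_d$.
\end{proposition}

These are the \emph{torsion sections}. For $d=3$, three points are collinear exactly when their sum is $0$, so the tangent line at $u$ has triple contact exactly when $3u=0$: the set $S_1$ consists of the flexes. The six-dimensional space of conics restricts injectively, hence by (E2) isomorphically, to the sections of $\mathcal O(6[0])$, so some conic has sixfold contact at $u$ exactly when $6u=0$; discarding the flexes leaves the sextatic points, which form $S_2$.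

\begin{lemma}\label{lem:arith}
A positive integer $k$ is admissible if and only if $k=\sum_{m\in I}J_2(m)$ for some finite nonempty set $I$. For each $k$ there are only finitely many such $I$.
\end{lemma}

\begin{proof}
We have $J_2(1)=1$, $J_2(2)=3$, $J_2(3)=8$, and $12\mid J_2(m)$ for $m\ge4$. Indeed, by \eqref{eq:J}: if a prime $p\ge5$ divides $m$, then $24\mid p^2-1$; if $6\mid m$, then $3\cdot8$ divides $J_2(m)$; if $m=2^a$ with $a\ge2$, then $J_2(m)=3\cdot4^{a-1}$; if $m=3^b$ with $b\ge2$, then $J_2(m)=8\cdot9^{b-1}$. The subset sums of $\{1,3,8\}$ are $0,1,3,4,8,9,11,12$, so every sum $\sum_{m\in I}J_2(m)$ is admissible.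

Since $\prod_{j=2}^N(1-j^{-2})=\frac{N+1}{2N}>\frac12$, we have $J_2(l)\ge l^2/2$ for all $l$. This bounds the elements of $I$ in terms of $k$ and proves the last assertion.

For the converse we first show that
\begin{equation}\label{eq:greedy}
J_2(m)\le12+\sum_{4\le l<m}J_2(l)\qquad\text{for all }m\ge4 .
\end{equation}
For $m=4,5,6,7$ the left side is $12,24,24,48$ and the right side is $12,24,48,72$. For $m\ge8$ we have $(m-1)(2m-1)-12m=m(2m-15)+1>0$, so
\[
\sum_{4\le l<m}J_2(l)\ \ge\ \frac12\Bigl(\frac{(m-1)m(2m-1)}6-14\Bigr)\ \ge\ \frac12(2m^2-14)=m^2-7,
\]
and the right side of \eqref{eq:greedy} exceeds $m^2\ge J_2(m)$. Put $t_m=J_2(m)/12$ and $\Sigma_m=\sum_{4\le l\le m}t_l$, with $\Sigma_3=0$. If the subset sums of $t_4,\dots,t_{m-1}$ are all the integers in $[0,\Sigma_{m-1}]$, then those of $t_4,\dots,t_m$ are the integers in $[0,\Sigma_{m-1}]\cup[t_m,\Sigma_m]$, which are all the integers in $[0,\Sigma_m]$ because $t_m\le1+\Sigma_{m-1}$ by \eqref{eq:greedy}. As $\Sigma_m\to\infty$, every multiple $12t$ with $t\ge0$ is a sum of $J_2(m)$ over a finite set of distinct $m\ge4$. Now write an admissible $k$ as $r+12t$ with $r\in\{0,1,3,4,8,9,11\}$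 and $t\ge0$. The remainder $r$ is a subset sum of $\{J_2(1),J_2(2),J_2(3)\}$, so $k=\sum_{m\in I}J_2(m)$, and $I\neq\emptyset$ since $k\ge1$.
\end{proof}

\begin{remark}[Why the period is twelve]\label{rem:12}
One can add twelve points near the origin by hand. The discriminant $\Delta(\Lambda)=g_2^3-27g_3^2$ of a lattice is nonzero and satisfies $\Delta(\lambda\Lambda)=\lambda^{-12}\Delta(\Lambda)$. Let $\ell(\Lambda)$ be the length of a shortest nonzero vector, fix $0<\theta<\frac13$, and let $W_\theta(\tau)\subset T$ correspond to the twelve numbers $w$ with $|w|=\theta\,\ell(\Lambda_\tau)$ and $w^{12}\Delta(\Lambda_\tau)>0$. These points are distinct in $C_\tau$ and vary continuously, and $W_\theta(M\tau)=MW_\theta(\tau)$ by \eqref{eq:mob}. They avoid $T[2]\cup T[3]$, whose nonzero points lie at distance at least $\ell/3$ from the origin, and different values of $\theta$ give disjoint sets. So one may adjoin any number of the sets $\{u: du\in W_\theta(\tau)\}$ to a union of sets among $S_1,S_2,S_3$, raising $k$ by $12$ each time.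
\end{remark}

\section{Symmetric configurations on the torus}\label{sec:sym}

We now describe the configurations fixed by the finite subgroups of $G$ that matter. Let
\[
J=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\qquad \eta=\begin{pmatrix}0&-1\\1&1\end{pmatrix},\qquad \omega=\eta^2=\begin{pmatrix}-1&-1\\1&0\end{pmatrix}.
\]
Then $J^2=\eta^3=-1$, so $J,\eta,\omega$ have orders $4,6,3$. By \eqref{eq:mob}, $J\tau=-1/\tau$ fixes $i$ and $\eta\tau=1/(1-\tau)$ fixes $\zeta=e^{\pi i/3}$. Put
\[
C_2=\langle-1\rangle,\quad C_3=\langle\omega\rangle,\quad C_4=\langle J\rangle,\quad C_6=\langle\eta\rangle=C_2\times C_3,\qquad H_i=A_d\rtimes C_i\subset G .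
\]
The fixed set of $-1$ is $T[2]=\{0,x_1,x_2,x_3\}$ with $x_1=(\frac12,0)$, $x_2=(0,\frac12)$, $x_3=(\frac12,\frac12)$. The map $J(u_1,u_2)=(-u_2,u_1)$ exchanges $x_1,x_2$ and fixes $x_3$. The map $\omega(u_1,u_2)=(-u_1-u_2,u_1)$ acts by $x_1\mapsto x_3\mapsto x_2\mapsto x_1$, and its fixed points satisfy $u_2=u_1$ and $3u_1=0$, so $T^\omega=\{0,t,-t\}$ with $t=(\frac13,\frac13)$.

For $C=C_i$ let $\Sigma_C\subset T$ be the set of points with nontrivial stabilizer in $C$, and let $S_C=(T\setminus\Sigma_C)/C$. Every nontrivial subgroup of $C_4$ contains $-1$, and every nontrivial subgroup of $C_6$ contains $-1$ or $\omega$. This gives the second and third columns below. The Euler characteristic is $\chi(S_C)=-|\Sigma_C|/|C|$ because $C$ acts freely on $T\setminus\Sigma_C$.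
\[
\begin{array}{c|c|l|c}
C&\Sigma_C&\text{orbits of $C$ on }\Sigma_C&\chi(S_C)\\ \hline
C_2&T[2]&\{0\},\{x_1\},\{x_2\},\{x_3\}&-2\\
C_3&T^\omega&\{0\},\{t\},\{-t\}&-1\\
C_4&T[2]&\{0\},\{x_3\},\{x_1,x_2\}&-1\\
C_6&T[2]\cup T^\omega&\{0\},\{x_1,x_2,x_3\},\{t,-t\}&-1
\end{array}
\]
The group $C$ acts holomorphically on $C_\tau$ for $\tau$ fixed by $C$, so $T/C$ is a compact Riemann surface. It is obtained from $S_C$ by adding one point for each orbit in the table, so its Euler characteristic is $2$ in all four cases. Thus $S_C$ is a sphere with $4$ punctures for $C_2$ and with $3$ punctures for $C_3,C_4,C_6$.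

A symmetric configuration consists of special points, which cannot move, and free orbits, which move as points of the quotient surface. The next two lemmas make this precise.

\begin{lemma}\label{lem:rigid}
Let a finite group $H$ act on $T$ by affine maps and let $x$ be an isolated point of $T^H$. On $\operatorname{UConf}_N(T)^H$ the truth value of ``$x\in X$'' is locally constant.
\end{lemma}

\begin{proof}
The condition $x\notin X$ is open. Suppose $x\in X$. Average a flat metric over $H$, and let $W$ be a ball around $x$ so small that $W\cap T^H=\{x\}$ and $\overline W\cap X=\{x\}$. The ball $W$ is $H$-invariant. A configuration $X'$ near $X$ has exactly one point in $W$. If $X'$ is $H$-invariant, that point is fixed by $H$, so it is $x$.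
\end{proof}

\begin{lemma}\label{lem:free}
Let a finite group $L$ act freely on a surface $\tilde S$, with quotient covering $p\colon\tilde S\to S$. Then $\operatorname{UConf}_n(\tilde S)^L$ is empty unless $|L|$ divides $n$, and for $n=|L|N$ the map $X\mapsto p(X)$ is a homeomorphism $\operatorname{UConf}_n(\tilde S)^L\to\operatorname{UConf}_N(S)$ with inverse $R\mapsto p^{-1}(R)$.
\end{lemma}

\begin{proof}
An invariant set is a union of orbits, each with $|L|$ points, which gives the first claim and the bijection. For continuity near $X=p^{-1}(R)$, choose disjoint evenly covered disks around the $N$ points of $R$. A configuration $R'$ near $R$ has one point in each disk, and $p^{-1}(R')$ consists of its images under the local inverses of $p$. An invariant $X'$ near $X$ has one point in each sheet, and $p(X')$ consists of the images of the points of $X'$ in one chosen sheet over each disk.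
\end{proof}

We apply this to $A_r$ acting on $T$, where $p$ is multiplication by $r$; we write $rX$ for $p(X)$. Multiplication by $r$ commutes with $SL_2(\mathbb Z)$, so for $n=d^2k$ the map $X\mapsto dX$ is a homeomorphism $\operatorname{UConf}_n(T)^{A_d\rtimes C}\to\operatorname{UConf}_k(T)^C$.

Recall that a connected space is \emph{aspherical} if its homotopy groups vanish in degrees at least $2$; the universal cover of an aspherical manifold is contractible by Whitehead's theorem. The theorem of Fadell and Neuwirth states that for a connected surface $S$ without boundary, forgetting the last point is a fiber bundle $\operatorname{Conf}_N(S)\to\operatorname{Conf}_{N-1}(S)$ with fiber $S$ minus $N-1$ points. Let $S$ be the torus or a punctured sphere. Then $S$ and all these fibers are aspherical, and induction with the long exact sequence shows that $\operatorname{Conf}_N(S)$ is aspherical; so is its free quotient $\operatorname{UConf}_N(S)$. For $N\ge2$ the \emph{pure braid groups} $P_N(S)=\pi_1\operatorname{Conf}_N(S)$ fit into exact sequences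
\begin{equation}\label{eq:FN}
1\to F\to P_N(S)\to P_{N-1}(S)\to1
\end{equation}
with $F$ free, being the fundamental group of a noncompact surface. A loop in $\operatorname{UConf}_N(S)$ lifts to a path in $\operatorname{Conf}_N(S)$, whose coordinates are its \emph{strands}, and $P_N(S)$ is the subgroup of the braid group represented by loops all of whose strands are closed.

\begin{proposition}\label{prop:comp}
Let $C$ be one of $C_2,C_3,C_4,C_6$ and $k\ge0$. The components of $\operatorname{UConf}_k(T)^C$ are the sets
\[
Z_C(U)=\{R\in\operatorname{UConf}_k(T)^C : R\cap\Sigma_C=U\},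
\]
where $U$ runs over the $C$-invariant subsets of $\Sigma_C$ such that $N=(k-|U|)/|C|$ is a nonnegative integer. The map $R\mapsto(R\setminus U)/C$ is a homeomorphism $Z_C(U)\to\operatorname{UConf}_N(S_C)$.
\end{proposition}

\begin{proof}
For $x\in\Sigma_C$ the stabilizer $H$ of $x$ has finite fixed set, since it contains $-1$ or $\omega$. By Lemma~\ref{lem:rigid}, $R\mapsto R\cap\Sigma_C$ is locally constant, so the sets $Z_C(U)$ are open and closed. Removing $U$ identifies $Z_C(U)$ with $\operatorname{UConf}_{k-|U|}(T\setminus\Sigma_C)^C$, which Lemma~\ref{lem:free} describes. The spaces $\operatorname{UConf}_N(S_C)$ are nonempty and connected, so these are the components.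
\end{proof}

The following lemma is the general form of the computation in Section~\ref{sub:18}. For $(\varepsilon_0,\varepsilon)\in\{0,1\}^2$ let $U(\varepsilon_0,\varepsilon)\subset T[2]$ be the set that contains $0$ exactly when $\varepsilon_0=1$, contains $x_1,x_2,x_3$ when $\varepsilon=1$, and none of them when $\varepsilon=0$. It has $\varepsilon_0+3\varepsilon$ elements. Call $(\varepsilon_0,\varepsilon)$ a \emph{type for $k$} if $m=(k-\varepsilon_0-3\varepsilon)/2$ is a nonnegative integer with $m\equiv0,4\pmod6$. For a type let $\delta=0$ if $m\equiv0$ and $\delta=1$ if $m\equiv4\pmod6$, and let $U^+=U$ if $\delta=0$ and $U^+=U\cup\{t,-t\}$ if $\delta=1$, where $U=U(\varepsilon_0,\varepsilon)$.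

\begin{lemma}\label{lem:type}
Let $k\ge1$.
\begin{itemize}
\item[(i)] Suppose $R_4\in\operatorname{UConf}_k(T)^{C_4}$ and $R_6\in\operatorname{UConf}_k(T)^{C_6}$ lie in the same component $Z_{C_2}(U)$ of $\operatorname{UConf}_k(T)^{C_2}$. Then $U=U(\varepsilon_0,\varepsilon)$ for a type for $k$, and $R_4\in Z_{C_4}(U)$, $R_6\in Z_{C_6}(U^+)$.
\item[(ii)] For every type, $Z_{C_2}(U)$, $Z_{C_4}(U)$ and $Z_{C_6}(U^+)$ are components, homeomorphic to $\operatorname{UConf}_m(S_{C_2})$, $\operatorname{UConf}_{m/2}(S_{C_4})$ and $\operatorname{UConf}_{\lfloor m/3\rfloor}(S_{C_6})$, and the first contains the other two.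
\item[(iii)] If there is a type for $k$, then $k$ is admissible.
\end{itemize}
\end{lemma}

\begin{proof}
(i) We have $R_4\cap T[2]=R_6\cap T[2]=U$. The set $R_6\cap\Sigma_{C_6}$ is a union of the orbits $\{0\}$, $\{x_1,x_2,x_3\}$, $\{t,-t\}$. Hence $U=U(\varepsilon_0,\varepsilon)$ for some pair, and $R_6\cap\Sigma_{C_6}$ has $|U|+2\delta'$ elements with $\delta'\in\{0,1\}$ recording whether $\pm t\in R_6$. By Proposition~\ref{prop:comp} the numbers
\[
\frac{k-|U|}2=m,\qquad\frac{k-|U|}4=\frac m2,\qquad\frac{k-|U|-2\delta'}6=\frac{m-\delta'}3
\]
are nonnegative integers. So $m$ is even and $m\equiv\delta'\pmod3$, which means $m\equiv0\pmod 6$ with $\delta'=0$ or $m\equiv4\pmod6$ with $\delta'=1$. Thus the pair is a type and $\delta'=\delta$.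

(ii) The set $U$ is invariant under $C_2$ and $C_4$, the set $U^+$ is invariant under $C_6$, and $m$, $m/2$, $(m-\delta)/3=\lfloor m/3\rfloor$ are nonnegative integers. Apply Proposition~\ref{prop:comp}; the inclusions hold because $U^+\cap T[2]=U$.

(iii) We have $k=\varepsilon_0+3\varepsilon+2m$ and $2m\equiv8\delta\pmod{12}$, so $k$ is congruent to a subset sum of $\{1,3,8\}$.
\end{proof}

The hypothesis in (i) that $R_4$ and $R_6$ lie in one component cannot be dropped: for $k=2$ take $\{x_1,x_2\}$ and $\{t,-t\}$, and for $k=5$ take $\{0\}$ together with a free $C_4$-orbit, and $\{x_1,x_2,x_3,t,-t\}$.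

\section{Sections as splittings}\label{sec:split}

The action of $G$ on $D$ is free, so an equivariant map $f\colon D\to\operatorname{UConf}_n(T)$ does not visibly produce any symmetric configuration. We therefore keep only the homotopy-theoretic content of $f$, which turns out to be an action of $G$ on a contractible manifold.

Let $q\colon Y\to\operatorname{UConf}_n(T)$ be the universal cover and $B$ its deck group, the $n$-strand braid group of the torus. The manifold $Y$ is contractible of dimension $2n$. The group $B$ is torsion-free: an element of prime order $p$ would act freely on $Y$, and the quotient would be a finite-dimensional classifying space for $\mathbb Z/p$, whereas $H^a(\mathbb Z/p;\mathbb F_p)\cong\mathbb F_p$ for every $a\ge0$.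

Let $\Pi$ be the group of pairs $(\tilde\gamma,\gamma)$, where $\gamma\in G$ and $\tilde\gamma\colon Y\to Y$ is a diffeomorphism with $q\tilde\gamma=\gamma q$. Every $\gamma$ has such a lift because $Y$ is simply connected, and two lifts differ by a unique element of $B$. So
\[
1\to B\to\Pi\to G\to1
\]
is exact, and $\Pi$ acts smoothly on $Y$. For a subgroup $L\subset G$, a \emph{lift of $L$} is a homomorphism $\sigma\colon L\to\Pi$ whose composite with $\Pi\to G$ is the inclusion. It is an action of $L$ on $Y$ for which $q$ is equivariant. The group $B$ acts on lifts by conjugation. We shall use repeatedly that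
\begin{equation}\label{eq:unique}
\text{if $\gamma$ fixes $q(y)$, then exactly one lift $\tilde\gamma$ of $\gamma$ fixes $y$,}
\end{equation}
which holds because $B$ acts simply transitively on $q^{-1}(q(y))$.

\begin{proposition}\label{prop:split}
Homotopy classes of sections of degree $n$ over $\mathcal X_d$ are in bijection with $B$-conjugacy classes of lifts $\sigma\colon G\to\Pi$. The class attached to an equivariant map $f$ consists of the $\sigma$ for which $f$ has a lift $\tilde f\colon D\to Y$ with $\tilde f\circ\gamma=\sigma(\gamma)\circ\tilde f$ for all $\gamma\in G$.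
\end{proposition}

\begin{proof}
Let $f$ be equivariant. The space $D$ is connected, and $\pi_1(D)=\pi_1(PGL_d(\mathbb C))\cong\mathbb Z/d$, because $PGL_d(\mathbb C)$ is the quotient of the simply connected group $SL_d(\mathbb C)$ by its center. A homomorphism from a finite group to the torsion-free group $B$ is trivial, so $f$ lifts to $\tilde f\colon D\to Y$. For $\gamma\in G$ and any lift $\tilde\gamma$ of $\gamma$, the maps $\tilde f\circ\gamma$ and $\tilde\gamma\circ\tilde f$ both lift $f\gamma=\gamma f$, so they differ by a unique element of $B$. Hence there is a unique lift $\sigma(\gamma)$ of $\gamma$ with $\tilde f\circ\gamma=\sigma(\gamma)\circ\tilde f$, and $\sigma$ is a homomorphism by uniqueness. Replacing $\tilde f$ by $b\tilde f$ replaces $\sigma$ by $b\sigma b^{-1}$. For an equivariant homotopy, the same construction on $D\times[0,1]$ gives a single $\sigma$ that serves at both ends. So the class of $\sigma$ depends only on the homotopy class of the section.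

Conversely, fix $\sigma$. Maps $\tilde f\colon D\to Y$ that are equivariant for $\sigma$ are the sections of the fiber bundle $(D\times Y)/G\to\mathcal X_d$, with fiber $Y$. The base is a smooth manifold; triangulate it. Over a simplex the bundle is trivial, and a section over the boundary is a map from a sphere to the contractible space $Y$, which extends to the simplex. So a section exists, by induction over skeleta, and the same argument over $\mathcal X_d\times[0,1]$, relative to the ends, shows that any two sections are homotopic through sections. Given $\tilde f$, the map $f=q\tilde f$ is equivariant with associated lift $\sigma$; this proves surjectivity. If $f$ and $f'$ have conjugate lifts, choose $\tilde f$ and $\tilde f'$ equivariant for the same $\sigma$, join them by an equivariant homotopy, and compose with $q$; this proves injectivity.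
\end{proof}

\section{Fixed sets are contractible}\label{sec:fixed}

For a lift $\sigma$ of a finite subgroup $L\subset G$ let $Y^\sigma$ be the fixed set of $\sigma(L)$. If $y\in Y^\sigma$, then $q(y)$ is an $L$-invariant configuration. To apply Lemma~\ref{lem:type} we need fixed points of $H_4$ and $H_6$ and a connected fixed set for $H_2$. The basic tool is Smith's theorem. A space is \emph{$\mathbb F_p$-acyclic} if it has the $\mathbb F_p$-homology of a point; such a space is nonempty and path connected.

\begin{theorem}[Smith]\label{thm:smith}
Let a finite $p$-group $P$ act smoothly on a finite-dimensional $\mathbb F_p$-acyclic manifold $W$. Then $W^P$ is $\mathbb F_p$-acyclic.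
\end{theorem}

\begin{proof}
By Illman's theorem a smooth action of a finite group on a manifold, compact or not, admits an equivariant triangulation, so $W$ is a finite-dimensional $P$-CW complex: $P$ permutes the cells, and an element that preserves a cell fixes it pointwise. We prove the statement for such complexes. If $Q\subset P$ is central of order $p$, then $W^Q$ is a finite-dimensional $P/Q$-CW complex and $W^P=(W^Q)^{P/Q}$; by induction on $|P|$ we may assume $|P|=p$.

All coefficients are $\mathbb F_p$. Let $EP\to BP$ be the universal principal $P$-bundle and $H_P^*(-)=H^*(EP\times_P-)$. Since $|P|$ is prime, $P$ permutes the cells outside $W^P$ freely, so the relative cellular chain complex of $(W,W^P)$ consists of free modules over the group ring, and $H^i_P(W,W^P)\cong H^i(W/P,W^P)$. This vanishes for $i>\dim W$. Since $W$ is acyclic, the spectral sequence of $W\to EP\times_PW\to BP$ gives $H_P^*(W)\cong H^*(BP)$. Finally $EP\times_PW^P=BP\times W^P$. For $i>\dim W$ the exact sequence of the pair and the K\"unneth theorem give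
\[
H^i(BP)\cong H^i_P(W)\cong H^i_P(W^P)\cong\bigoplus_{a+b=i}H^a(BP)\otimes H^b(W^P).
\]
As $\dim H^a(BP)=1$ for all $a\ge0$ and $H^b(W^P)=0$ for $b>\dim W$, this reads $\sum_b\dim H^b(W^P)=1$. So $W^P$ is nonempty, and its cohomology, hence its homology, is that of a point.
\end{proof}

The group $H_6$ is never a $p$-group, and $H_2,H_4$ are not when $d$ has an odd prime factor. These groups are built from $p$-groups for several primes, but Smith's theorem cannot simply be iterated: after one step it retains acyclicity for a single prime and says nothing useful for the next. The remedy is to identify the fixed set. It covers an aspherical configuration space, and its fundamental group is a subgroup of a pure braid group; such a group is visible in homology modulo every prime unless it is trivial. So acyclicity for one prime upgrades to contractibility, and the induction can continue.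

\begin{lemma}\label{lem:cover}
Let $L\subset G$ be $A_r$ with $r\mid d$ or one of $H_2,H_3,H_4,H_6$, and let $\sigma$ be a lift of $L$ such that $Y^\sigma$ is nonempty and path connected. Then $q$ restricts to a covering of $Y^\sigma$ onto a component $Z_\sigma$ of $\operatorname{UConf}_n(T)^L$, and $\pi_1(Y^\sigma)\cong\ker\bigl(\pi_1(Z_\sigma)\to B\bigr)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:free} and Proposition~\ref{prop:comp} the components of $\operatorname{UConf}_n(T)^L$ are open and are manifolds. Let $y\in Y^\sigma$, let $\alpha$ be a path in $\operatorname{UConf}_n(T)^L$ from $q(y)$, and let $\tilde\alpha$ be its lift from $y$. For $h\in L$ the path $\sigma(h)\tilde\alpha$ lifts $h\alpha=\alpha$ and starts at $y$, so it equals $\tilde\alpha$; thus $\tilde\alpha$ lies in $Y^\sigma$. Hence $Y^\sigma$ is a component of $q^{-1}(Z_\sigma)$, where $Z_\sigma$ is the component of $q(y)$, and so it covers $Z_\sigma$. Its fundamental group consists of the classes of loops in $Z_\sigma$ whose lift from $y$ is closed. Since $Y$ is the universal cover, these are the loops that become trivial in $B=\pi_1\operatorname{UConf}_n(T)$.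
\end{proof}

\begin{lemma}\label{lem:indic}
Let $S$ be the torus or a sphere with at least two punctures. Every nontrivial subgroup $K$ of $P_N(S)$ admits a surjection onto $\mathbb Z$.
\end{lemma}

\begin{proof}
Induct on $N$; the case $N=0$ is vacuous. For $N=1$ the group $P_1(S)$ is $\mathbb Z^2$ or free, and a nontrivial subgroup is free abelian, or free by the Nielsen--Schreier theorem. For $N\ge2$ use \eqref{eq:FN}. If the image of $K$ in $P_{N-1}(S)$ is nontrivial, it surjects onto $\mathbb Z$ by induction. Otherwise $K\subset F$ is a nontrivial free group.
\end{proof}

\begin{proposition}\label{prop:contr}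
Let $H\in\{H_2,H_4,H_6\}$ and let $\sigma\colon H\to\Pi$ be a lift. Then $d^2\mid n$, the space $Y^\sigma$ is contractible, and $q\colon Y^\sigma\to Z_\sigma$ is the universal cover of a component of $\operatorname{UConf}_n(T)^H$.
\end{proposition}

\begin{proof}
Write $d=p_1^{e_1}\cdots p_j^{e_j}$ and $r_i=p_1^{e_1}\cdots p_i^{e_i}$. Consider the chain $1\subset A_{r_1}\subset\dots\subset A_{r_j}=A_d$, followed by $A_d\subset H$ if $H$ is $H_2$ or $H_4$, and by $A_d\subset H_3\subset H_6$ if $H=H_6$. Each term is normal in the next, with quotient a $p$-group for some prime $p$: the quotients have orders $p_i^{2e_i}$, then $2$, or $4$, or $3$ and $2$. Let all terms act on $Y$ through $\sigma$. We show by induction that $Y^L$ is contractible for each term $L$, starting from $Y^1=Y$.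

Let $Y^L$ be contractible and let $L'$ be the next term, with $L'/L$ a $p$-group. The fixed set of a finite group acting smoothly is a closed submanifold, and $L'/L$ acts smoothly on $Y^L$. By Theorem~\ref{thm:smith}, $Y^{L'}=(Y^L)^{L'/L}$ is $\mathbb F_p$-acyclic. By Lemma~\ref{lem:cover} it covers a component $Z$ of $\operatorname{UConf}_n(T)^{L'}$, with fundamental group $K=\ker(\pi_1(Z)\to B)$.

In each case there are an open set $T^\circ\subset T$ and a covering $\varpi\colon T^\circ\to S$ such that $X\setminus T^\circ$ is the same for all $X\in Z$ and $X\mapsto\varpi(X\cap T^\circ)$ is a homeomorphism $Z\to\operatorname{UConf}_N(S)$. If $L'=A_r$, then $r^2\mid n$ by Lemma~\ref{lem:free}, and we take $T^\circ=S=T$ and $\varpi(u)=ru$; at $r=d$ this gives $d^2\mid n$. If $L'=A_d\rtimes C$, we take $T^\circ=\{u:du\notin\Sigma_C\}$, $S=S_C$, and $\varpi(u)$ the orbit of $du$, by Proposition~\ref{prop:comp}. So $Z$ is aspherical and $S$ is as in Lemma~\ref{lem:indic}.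

We claim that $K\subset P_N(S)$. Represent an element of $K$ by a loop in $Z$. It is null-homotopic in $\operatorname{UConf}_n(T)$, so its $n$ strands in $T$ are closed. The points of $X\setminus T^\circ$ give constant strands; the other strands stay in $T^\circ$, and their images under $\varpi$ are the strands of the corresponding loop in $\operatorname{UConf}_N(S)$, each of which arises. So these are closed as well, which proves the claim.

If $K$ were nontrivial, Lemma~\ref{lem:indic} would give a surjection $K\to\mathbb Z\to\mathbb F_p$, contradicting $H_1(Y^{L'};\mathbb F_p)=K^{\mathrm{ab}}\otimes\mathbb F_p=0$. So $Y^{L'}$ is the universal cover of the aspherical manifold $Z$, and it is contractible.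
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:cubic} and \ref{thm:d}]
Suppose a section of degree $n$ over $\mathcal X_d$ exists. Proposition~\ref{prop:split} gives a lift $\sigma$ of $G$; let $\sigma_i$ be its restriction to $H_i$. By Proposition~\ref{prop:contr}, $n=d^2k$, there are points $y_4\in Y^{\sigma_4}$ and $y_6\in Y^{\sigma_6}$, and both lie in the connected space $Y^{\sigma_2}$ because $H_2\subset H_4\cap H_6$. The continuous map $y\mapsto d\,q(y)$ sends $Y^{\sigma_2}$ into one component of $\operatorname{UConf}_k(T)^{C_2}$, and it sends $y_4$ and $y_6$ to configurations invariant under $C_4$ and $C_6$. By Lemma~\ref{lem:type}(i) there is a type for $k$, and by (iii) $k$ is admissible. If $d^2\mid n$ and $n/d^2$ is admissible, then $n=d^2\sum_{m\in I}J_2(m)$ by Lemma~\ref{lem:arith}, and for such $n$ a section exists by Proposition~\ref{prop:exist}. This proves Theorem~\ref{thm:d}, and Theorem~\ref{thm:cubic} is the case $d=3$.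
\end{proof}

\section{Classification up to homotopy}\label{sec:class}

Let $n=d^2k$. By Proposition~\ref{prop:split} we must classify lifts of $G$ up to conjugation by $B$. We cut $G$ into finite pieces, classify the lifts of each piece, and then count the ways to glue.

\subsection{Lifts of the finite pieces}

The standard presentation $SL_2(\mathbb Z)=\langle J,\eta\mid J^4=1,\ J^2=\eta^3\rangle$, with $\eta=J\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$, says that $SL_2(\mathbb Z)=C_4*_{C_2}C_6$: homomorphisms from $SL_2(\mathbb Z)$ to a group are pairs of homomorphisms on $C_4$ and $C_6$ that agree on $C_2$. The same holds for $G$, so that $G=H_4*_{H_2}H_6$; we need it in the following form.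

\begin{lemma}\label{lem:amalg}
Restriction is a bijection from lifts of $G$ to pairs $(\sigma_4,\sigma_6)$ of lifts of $H_4$ and $H_6$ that agree on $H_2$.
\end{lemma}

\begin{proof}
The groups $H_4$ and $H_6$ generate $G$, so restriction is injective. Given a pair, let $\phi$ be the common restriction to $A_d$, and let $\psi\colon SL_2(\mathbb Z)\to\Pi$ be the homomorphism extending the restrictions to $C_4$ and $C_6$. The set of $M$ such that $\psi(M)\phi(a)\psi(M)^{-1}=\phi(MaM^{-1})$ for all $a\in A_d$ is a subgroup containing $C_4$ and $C_6$, hence all of $SL_2(\mathbb Z)$. So $aM\mapsto\phi(a)\psi(M)$ is a homomorphism $G\to\Pi$ extending $\sigma_4$ and $\sigma_6$. Its composite with $\Pi\to G$ is the identity on generators, so it is a lift.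
\end{proof}

\begin{lemma}\label{lem:lifts}
Let $H\in\{H_2,H_4,H_6\}$.
\begin{itemize}
\item[(i)] The map $\sigma\mapsto Z_\sigma$ is a bijection from $B$-conjugacy classes of lifts of $H$ to components of $\operatorname{UConf}_n(T)^H$.
\item[(ii)] The centralizer $C_B(\sigma)$ of $\sigma(H)$ in $B$ is the deck group of the universal cover $Y^\sigma\to Z_\sigma$; so $C_B(\sigma)\cong\pi_1(Z_\sigma)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Conjugate lifts give the same component, since $Y^{b\sigma b^{-1}}=bY^\sigma$. For surjectivity, let $X$ be $H$-invariant, choose $y$ over $X$, and let $\sigma(h)$ be the lift of $h$ fixing $y$, as in \eqref{eq:unique}. Uniqueness makes $\sigma$ a homomorphism, and $X\in Z_\sigma$. For injectivity, let $Z_\sigma=Z_{\sigma'}$. Both $Y^\sigma$ and $Y^{\sigma'}$ map onto this component, so there are $y\in Y^\sigma$, $y'\in Y^{\sigma'}$ and $b\in B$ with $y=by'$. Then $\sigma(h)$ and $b\sigma'(h)b^{-1}$ are lifts of $h$ fixing $y$, hence equal.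

(ii) An element of $C_B(\sigma)$ preserves $Y^\sigma$ and commutes with $q$. Conversely, if $y$ and $by$ both lie in $Y^\sigma$, then $\sigma(h)$ and $b\sigma(h)b^{-1}$ are lifts of $h$ fixing $by$, so $b\in C_B(\sigma)$. Thus $C_B(\sigma)$ acts freely on $Y^\sigma$ and transitively on the fibers of the covering $Y^\sigma\to Z_\sigma$, which is universal by Proposition~\ref{prop:contr}.
\end{proof}

\subsection{Gluing}

We identify $\operatorname{UConf}_n(T)^{H_i}$ with $\operatorname{UConf}_k(T)^{C_i}$ by $X\mapsto dX$. Let $(\sigma_4,\sigma_6)$ be a pair with common restriction $\sigma_2$. As in the proof of Theorem~\ref{thm:d}, $Z_{\sigma_4}$ and $Z_{\sigma_6}$ lie in $Z_{\sigma_2}$, so by Lemma~\ref{lem:type}(i) there is a type for $k$ with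
\begin{equation}\label{eq:three}
Z_{\sigma_2}=Z_{C_2}(U),\qquad Z_{\sigma_4}=Z_{C_4}(U),\qquad Z_{\sigma_6}=Z_{C_6}(U^+).
\end{equation}
This is the \emph{type of the pair}; it is unchanged by conjugation.

Fix a type. By Lemmas~\ref{lem:type}(ii) and \ref{lem:lifts}(i) there are lifts $\sigma_4^0$ and $\sigma_6^0$ with components $Z_{C_4}(U)$ and $Z_{C_6}(U^+)$. Their restrictions to $H_2$ both have component $Z_{C_2}(U)$, so they are conjugate, and after conjugating $\sigma_6^0$ we may assume that they equal the same lift $\sigma_2^0$. Put $\Gamma_i=C_B(\sigma_i^0)$ for $i=2,4,6$; then $\Gamma_4,\Gamma_6\subset\Gamma_2$. By Lemmas~\ref{lem:lifts}(ii) and \ref{lem:type}(ii), $\Gamma_2,\Gamma_4,\Gamma_6$ are braid groups on $m$, $m/2$, $\lfloor m/3\rfloor$ strands of spheres with $4,3,3$ punctures.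

Every pair of this type is conjugate to one that restricts to $\sigma_2^0$, by \eqref{eq:three} and Lemma~\ref{lem:lifts}(i). For such a pair the same lemma gives $\sigma_4=b\sigma_4^0b^{-1}$ and $\sigma_6=c\sigma_6^0c^{-1}$ with $b,c\in B$, and restricting to $H_2$ shows $b,c\in\Gamma_2$. Conversely any $b,c\in\Gamma_2$ give such a pair, and the pair determines exactly the cosets $b\Gamma_4$ and $c\Gamma_6$. An element of $B$ that conjugates one such pair to another centralizes $\sigma_2^0$, so it lies in $\Gamma_2$. The conjugacy classes of pairs of the given type are therefore the orbits of $\Gamma_2$ acting diagonally on $\Gamma_2/\Gamma_4\times\Gamma_2/\Gamma_6$, and $(b\Gamma_4,c\Gamma_6)\mapsto\Gamma_4b^{-1}c\,\Gamma_6$ is a bijection from these orbits onto $\Gamma_4\backslash\Gamma_2/\Gamma_6$. With Proposition~\ref{prop:split} and Lemma~\ref{lem:amalg}, this proves the first part of Theorem~\ref{thm:class}.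

\begin{example}
For a torsion section with value $S=\bigcup_{m'\in I}S_{m'}$, the lift $\tilde f$ is a constant $y$ fixed by $\sigma(G)$, so $U=dS\cap T[2]$: the type has $\varepsilon_0=1$ exactly when $1\in I$ and $\varepsilon=1$ exactly when $2\in I$. For $k=12$ the types are $(0,0)$ with $m=6$ and $(1,1)$ with $m=4$. They are realized by $I=\{4\}$ and $I=\{1,2,3\}$, so these two torsion sections of the same degree are not homotopic.
\end{example}

\subsection{Uniqueness for $k=1,3,4$}

For $k\le4$ a type has $m\le2$, hence $m=0$ and $\varepsilon_0+3\varepsilon=k$. For $k=1,3,4$ the only solution is $(1,0)$, $(0,1)$, $(1,1)$ respectively, and $\Gamma_2=1$. So there is exactly one homotopy class, that of the torsion section with $I=\{1\},\{2\},\{1,2\}$.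

\subsection{Infinitely many classes for all other admissible $k$}

Let $k$ be admissible, $k\notin\{1,3,4\}$. A section exists, so there is a type for $k$; fix one. If $m=0$, then $k=\varepsilon_0+3\varepsilon\in\{0,1,3,4\}$, which is excluded; so $m\ge4$. To separate double cosets we construct a surjection $\chi\colon\Gamma_2\to\mathbb Z$ that vanishes on $\Gamma_4$ and $\Gamma_6$. The idea is to record how often the strands of a braid wind in total around the punctures. For a symmetric braid these numbers agree at punctures exchanged by the symmetry, and both $J$ and the group $C_3$ relate $x_1$ to $x_2$; so $\chi$ will be the difference of the winding numbers at these two punctures.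

Let $S=S_{C_2}$, and let $z_0,\dots,z_3$ be the punctures, the images of $0,x_1,x_2,x_3$ in the oriented sphere $T/C_2$. For $y\in Y^{\sigma_2^0}$ let $\bar q(y)=(d\,q(y)\setminus U)/C_2\in\operatorname{UConf}_m(S)$; the map $\bar q$ is the universal cover of $\operatorname{UConf}_m(S)$, with deck group $\Gamma_2$. For a continuous map $h\colon S\to\mathbb C^*$ define
\[
\Phi_h\colon\operatorname{UConf}_m(S)\to\mathbb C^*,\qquad\Phi_h(\{s_1,\dots,s_m\})=\prod_ih(s_i).
\]
Choose a continuous logarithm $\mathcal L$ of $\Phi_h\circ\bar q$ on the contractible space $Y^{\sigma_2^0}$. For $b\in\Gamma_2$ the function $y\mapsto(\mathcal L(by)-\mathcal L(y))/2\pi i$ is continuous and integer-valued, hence a constant $\chi_h(b)$. Writing $\mathcal L(bb'y)-\mathcal L(y)$ as $\mathcal L(bb'y)-\mathcal L(b'y)$ plus $\mathcal L(b'y)-\mathcal L(y)$ shows that $\chi_h$ is a homomorphism. Concretely, $\chi_h(b)$ is the winding number of $\Phi_h$ along the image of any path in $Y^{\sigma_2^0}$ from any $y$ to $by$. Let $w_j(h)$ be the winding number of $h$ along a small positively oriented loop $c_j$ around $z_j$. We use three properties.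
\begin{itemize}
\item[(W1)] $\chi_{hh'}=\chi_h+\chi_{h'}$ and $w_j(hh')=w_j(h)+w_j(h')$.
\item[(W2)] If $w_j(h)=0$ for all $j$, then $\chi_h=0$. Indeed the $c_j$ generate $H_1(S;\mathbb Z)$, so $h$ has a logarithm on $S$, and $\sum_i\log h(s_i)$ is a logarithm of $\Phi_h$ on $\operatorname{UConf}_m(S)$.
\item[(W3)] A matrix $M\in SL_2(\mathbb Z)$ commutes with $-1$, so it induces an orientation-preserving homeomorphism of $T/C_2$ permuting the punctures. If $Mz_j=z_l$, then $M$ carries the class of $c_j$ to that of $c_l$, so $w_j(h\circ M)=w_l(h)$. If $R\subset S$ is an $M$-invariant $m$-element set, then $\Phi_{h\circ M}(R)=\Phi_h(R)$.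
\end{itemize}
Identify $T/C_2$ with $\mathbb C\cup\{\infty\}$, preserving orientation and with $z_1,z_2\ne\infty$, and let $h(z)=(z-z_1)/(z-z_2)$. Then $(w_0,w_1,w_2,w_3)(h)=(0,1,-1,0)$. Put $\chi=\chi_h$.

\emph{The map $\chi$ is surjective.} Fix $\{s_1,\dots,s_m\}$ and move $s_1$ along a loop in $S\setminus\{s_2,\dots,s_m\}$ that runs to a neighborhood of $z_1$, follows $c_1$, and returns the same way. The winding number of $\Phi_h$ along this loop is $w_1(h)=1$, and the loop corresponds to an element of the deck group $\Gamma_2$.

\emph{The map $\chi$ vanishes on $\Gamma_4$.} Let $b\in\Gamma_4$ and $y\in Y^{\sigma_4^0}$. Then $by\in Y^{\sigma_4^0}$, and we join $y$ to $by$ inside the connected space $Y^{\sigma_4^0}\subset Y^{\sigma_2^0}$. The image loop in $\operatorname{UConf}_m(S)$ consists of $J$-invariant sets, so $\chi_{h\circ J}(b)=\chi(b)$ by (W3). Since $J$ exchanges $z_1,z_2$ and fixes $z_0,z_3$, the function $h\cdot(h\circ J)$ has winding numbers $(0,1-1,-1+1,0)$. By (W1) and (W2), $2\chi(b)=0$.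

\emph{The map $\chi$ vanishes on $\Gamma_6$.} Let $b\in\Gamma_6$ and join a point $y\in Y^{\sigma_6^0}$ to $by$ inside $Y^{\sigma_6^0}$. The image loop consists of $\omega$-invariant sets, so $\chi_{h\circ\omega}(b)=\chi_{h\circ\omega^2}(b)=\chi(b)$. Since $\omega$ fixes $z_0$ and permutes $z_1,z_2,z_3$ cyclically, the function $h\cdot(h\circ\omega)\cdot(h\circ\omega^2)$ has winding number $0$ at $z_0$ and $1-1+0=0$ at each of $z_1,z_2,z_3$. By (W1) and (W2), $3\chi(b)=0$.

Thus $\chi$ is constant on double cosets and induces a surjection $\Gamma_4\backslash\Gamma_2/\Gamma_6\to\mathbb Z$, so there are infinitely many homotopy classes of sections of degree $n$. By Lemma~\ref{lem:arith} there are only finitely many torsion sections of degree $n$, so infinitely many classes contain none. For $d=3$ the values $k=1,3,4$ are the degrees $n=9,27,36$. This completes the proof of Theorem~\ref{thm:class}.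

\begin{thebibliography}{1}

\bibitem{Yao}
Jinwen Yao, \emph{Rigidity of multisections to the universal cubic plane curve}, arXiv:2607.14128 (2026).

\end{thebibliography}
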